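\title{Extension of operators into $\ell_2$ or into spaces of cotype 2, and type 2}

\begin{abstract}
By Maurey's extension theorem, every bounded operator from a subspace of a Banach space $X$ of type 2 into a space of cotype 2 extends to $X$. We study the converse. If only the target $\ell_2$ is tested, the converse fails: we construct a space with a 1-unconditional basis, not of type 2, in which every operator from a subspace into $\ell_2$ extends, with an absolute constant. If all targets of cotype 2 are tested, the converse holds, and a single target, a subspace of $L_1$, is enough. With the target $\ell_2$ alone, the type 2 inequality for $n$ vectors holds up to a factor $\sqrt{\log(n+1)}$.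
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Scalars are real or complex, $L(A,B)$ is the space of bounded linear operators from a Banach space $A$ to a Banach space $B$, and ``subspace'' means closed linear subspace. We say that a pair $(X,Z)$ of Banach spaces has the \emph{extension property} if for every subspace $Y\subset X$ and every $T\in L(Y,Z)$ there is $\widetilde T\in L(X,Z)$ with $\widetilde T|_Y=T$.

There are two extreme cases. If $Z$ is the scalar field, every $X$ works, by the Hahn--Banach theorem; the same holds for $Z=\ell_\infty$, one coordinate at a time. If $X$ is a Hilbert space, every $Z$ works: compose $T$ with the orthogonal projection onto $Y$. In between, one expects each of the two spaces to carry a part of the Hilbertian structure. Let $\varepsilon_1,\varepsilon_2,\dots$ be independent random signs. In a Hilbert space $\mathbb E\|\sum\varepsilon_jx_j\|^2=\sum\|x_j\|^2$, and the two halves of this identity are the notions we need. A Banach space $X$ has \emph{type $p$}, $1\le p\le2$, if there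 is $C$ with
\[
\Big(\mathbb E\Big\|\sum_j\varepsilon_jx_j\Big\|^2\Big)^{1/2}\le C\Big(\sum_j\|x_j\|^p\Big)^{1/p}
\]
for all finite families in $X$, and \emph{cotype 2} if there is $C$ with $\sum\|x_j\|^2\le C^2\,\mathbb E\|\sum\varepsilon_jx_j\|^2$. Maurey's extension theorem \cite{Maurey} says that $(X,Z)$ has the extension property whenever $X$ has type 2 and $Z$ has cotype 2. The following two questions on the converse are posed in \cite{Sofi}.

\medskip
\noindent\textbf{Question 1.} If $(X,\ell_2)$ has the extension property, must $X$ have type 2?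

\smallskip
\noindent\textbf{Question 2.} If $(X,Z)$ has the extension property for every $Z$ of cotype 2, must $X$ have type 2?
\medskip

The evidence suggests a positive answer even to Question 1. The following result is quoted in \cite{Sofi}: if $(X,\ell_2)$ has the extension property, then $X$ is of weak type 2, and in particular
\begin{equation}\label{eq:known}
X\text{ has type }p\text{ for every }1\le p<2 .
\end{equation}
(We use only \eqref{eq:known}, so the definition of weak type 2 is not needed.) This excludes $\ell_q$ for $q<2$, since $\|\sum_{j\le n}\pm e_j\|_q=n^{1/q}$ rules out type $p$ for $p>q$. A counterexample must therefore miss type 2 by less than any power of the number of vectors, and by Proposition~\ref{prop:C} by at most a logarithm. Nevertheless the two questions have different answers.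

\begin{theorem}\label{thm:A}
There is a Banach space $X$ with a 1-unconditional basis, not of type 2, and an absolute constant $C$ such that for every subspace $Y\subset X$ every $T\in L(Y,\ell_2)$ has an extension $\widetilde T\in L(X,\ell_2)$ with $\|\widetilde T\|\le C\|T\|$.
\end{theorem}

The space $X$ also has cotype 2 (Remark~\ref{rem:cotype}). For Question 2 we fix one test space. Let $\ell_1(\ell_2)$ be the space of sequences $(h_i)$ in $\ell_2$ with norm $\sum|h_i|$, and let $\mathcal G$ be the class of Banach spaces isometric to finite-dimensional subspaces of $\ell_1(\ell_2)$. The Banach--Mazur distance of two isomorphic spaces is the infimum of $\|J\|\|J^{-1}\|$ over isomorphisms $J$ between them; for each $n$ its logarithm makes the isometry classes of $n$-dimensional spaces a separable metric space. Hence there is a sequence $(G_n)$ in $\mathcal G$ such that each $G\in\mathcal G$ is at distance less than $2$ from some $G_n$. Put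
\[
Z_0=\Big(\bigoplus_nG_n\Big)_{\ell_1}.
\]
This space is isometric to a subspace of $L_1$ and has cotype 2 (Section~\ref{sec:prelim}).

\begin{theorem}\label{thm:B}
For a Banach space $X$ the following are equivalent:
\begin{enumerate}
\item[(i)] $X$ has type 2;
\item[(ii)] $(X,Z)$ has the extension property for every $Z$ of cotype 2;
\item[(iii)] $(X,Z_0)$ has the extension property.
\end{enumerate}
\end{theorem}

Thus the answer to Question 1 is no, and the answer to Question 2 is yes. The proof of Theorem~\ref{thm:B} also measures what the target $\ell_2$ alone can give. Let $g_1,g_2,\dots$ be independent standard Gaussian variables.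

\begin{proposition}\label{prop:C}
Let the scalars be real. If $(X,\ell_2)$ has the extension property, there is $C_X$ such that for all $n$ and all $x_1,\dots,x_n\in X$
\[
\mathbb E\Big\|\sum_{j\le n}g_jx_j\Big\|^2\le C_X\log(n+1)\sum_{j\le n}\|x_j\|^2 .
\]
\end{proposition}

Theorem~\ref{thm:A} is proved in Sections~\ref{sec:duality} and~\ref{sec:space}, for both scalar fields. Theorem~\ref{thm:B} and Proposition~\ref{prop:C} are proved in Sections~\ref{sec:uniform}--\ref{sec:blocks} for real scalars, and Section~\ref{sec:complex} gives the changes for Theorem~\ref{thm:B} in the complex case. Apart from Section~\ref{sec:prelim}, the two parts are independent.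

\section{Conventions and standard facts}\label{sec:prelim}

We write $|\cdot|$ for a modulus or a Euclidean norm, $\langle\cdot,\cdot\rangle$ for an inner product, linear in the first variable, and $B_E$ for the closed unit ball of $E$. For an operator $a$ from a finite-dimensional Hilbert space into a Hilbert space, $\|a\|_{HS}^2=\sum|af_j|^2$ for any orthonormal basis $(f_j)$. We use $\|a^*\|_{HS}=\|a\|_{HS}$, $\|ab\|_{HS}\le\|a\|_{HS}\|b\|$, and $\mathbb E|ag|^2=\|a\|_{HS}^2$ for a standard Gaussian vector $g$ of the domain.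

\emph{Signs and Gaussians.} The sequence $(g_j)$ has the law of $(\varepsilon_j|g_j|)$ with $(\varepsilon_j)$ independent of $(|g_j|)$. Jensen's inequality in the variables $|g_j|$, whose mean is $\sqrt{2/\pi}$, gives
\begin{equation}\label{eq:gauss}
\mathbb E\Big\|\sum\varepsilon_jx_j\Big\|^2\le\frac\pi2\,\mathbb E\Big\|\sum g_jx_j\Big\|^2 .
\end{equation}
Conversely, if $X$ has type 2 with constant $C$, conditioning on the $|g_j|$ gives $\mathbb E\|\sum g_jx_j\|^2\le C^2\sum\|x_j\|^2$. So type 2 may be tested with Gaussians.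

\emph{First moments.} For a random variable $U\ge0$, H\"older's inequality gives $\mathbb EU^2\le(\mathbb EU)^{2/3}(\mathbb EU^4)^{1/3}$, that is,
\begin{equation}\label{eq:holder}
\mathbb EU\ge(\mathbb EU^2)^{3/2}/(\mathbb EU^4)^{1/2}.
\end{equation}
For scalars $a_j$, only the three pairings of the four indices survive in the expansion of $\mathbb E|\sum\varepsilon_ja_j|^4$, so this moment is at most $3(\sum|a_j|^2)^2$, and \eqref{eq:holder} gives Khintchine's inequality $(\sum|a_j|^2)^{1/2}\le\sqrt3\,\mathbb E|\sum\varepsilon_ja_j|$.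

\emph{The space $Z_0$.} The map $h\mapsto(\mathbb E|g_1|)^{-1}\sum h_jg_j$ (with complex Gaussians in the complex case) embeds $\ell_2$ isometrically into $L_1$, and an $\ell_1$-sum of countably many copies of $L_1$ is again $L_1$. Hence $\ell_1(\ell_2)$, and then $Z_0$, are isometric to subspaces of $L_1$. Finally $L_1$ has cotype 2: by Khintchine's inequality at each point and the triangle inequality in $\ell_2^n$ for integrals,
\[
\sqrt3\,\mathbb E\Big\|\sum\varepsilon_jx_j\Big\|_{L_1}\ge\int\Big(\sum|x_j|^2\Big)^{1/2}\ge\Big(\sum\|x_j\|_{L_1}^2\Big)^{1/2}.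
\]

For the target $\ell_2$, weak compactness reduces extension problems to finite-dimensional subspaces.

\begin{lemma}\label{lem:limit}
Let $C\ge 1$. Suppose that for every finite-dimensional $Y_0\subset X$, every $T_0\in L(Y_0,\ell_2)$ and every $\varepsilon>0$ there is an extension of $T_0$ to $X$ of norm at most $(1+\varepsilon)C\|T_0\|$. Then for every subspace $Y\subset X$ every $T\in L(Y,\ell_2)$ has an extension to $X$ of norm at most $C\|T\|$.
\end{lemma}

\begin{proof}
Order the pairs $\iota=(Y_0,\varepsilon)$, with $Y_0\subset Y$ finite-dimensional and $0<\varepsilon\le1$, by increasing $Y_0$ and decreasing $\varepsilon$, and let $\mathcal U$ be an ultrafilter on this directed set that contains every tail. Let $T_\iota$ extend $T|_{Y_0}$ with $\|T_\iota\|\le(1+\varepsilon)C\|T\|$. For $x\in X$ the vectors $T_\iota x$ lie in a ball of $\ell_2$, which is weakly compact, so the weak limit $\widetilde Tx=\lim_{\mathcal U}T_\iota x$ exists. The map $\widetilde T$ is linear, $|\langle\widetilde Tx,h\rangle|=\lim_{\mathcal U}|\langle T_\iota x,h\rangle|\le C\|T\|\|x\||h|$,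 and $\widetilde Ty=Ty$ for $y\in Y$ because $T_\iota y=Ty$ as soon as $y\in Y_0$.
\end{proof}

\section{Extension into Hilbert space and triangular bases}\label{sec:duality}

We translate the extension problem into an inequality between nuclear norms. This shows what type 2 is used for, and where it can be avoided.

Let $H$ be a finite-dimensional Hilbert space and $F$ a finite-dimensional normed space. For $h\in H$, $x\in F$ let $h\otimes x\in L(H,F)$ be the operator $h'\mapsto\langle h',h\rangle x$, and for $w\in L(H,F)$ let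
\[
\nu_F(w)=\inf\Big\{\sum_j|h_j|\,\|x_j\|:\ w=\sum_jh_j\otimes x_j,\ x_j\in F\Big\}
\]
be the nuclear norm. Every linear functional on $L(F,H)$ has the form $f\mapsto\operatorname{tr}(fw)$ with $w\in L(H,F)$, and conversely. Since $\operatorname{tr}(f\circ(h\otimes x))=\langle fx,h\rangle$, the norm dual to $\nu_F$ is the operator norm, and therefore
\begin{equation}\label{eq:trace}
\nu_F(w)=\sup\{|\operatorname{tr}(fw)|:\ f\in L(F,H),\ \|f\|\le1\}.
\end{equation}
An operator $w$ with range in a subspace $Y\subset F$ has two nuclear norms, $\nu_F(w)\le\nu_Y(w)$.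

\begin{lemma}\label{lem:dual}
Let $Y\subset F$ and suppose that $\nu_Y(w)\le C\nu_F(w)$ for all $w\in L(H,Y)$. Then every $T\in L(Y,H)$ has an extension $f\in L(F,H)$ with $\|f\|\le C\|T\|$.
\end{lemma}

\begin{proof}
Let $\|T\|\le1$. If there is no such extension, $T$ lies outside the compact, convex, circled set $\{f|_Y:f\in L(F,H),\ \|f\|\le C\}$. Separation gives $w\in L(H,Y)$ with $|\operatorname{tr}(Tw)|>C\sup_{\|f\|\le1}|\operatorname{tr}(fw)|=C\nu_F(w)$, by \eqref{eq:trace}. But $|\operatorname{tr}(Tw)|\le\nu_Y(w)$ by \eqref{eq:trace} for $Y$, a contradiction.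
\end{proof}

So we are given $w=\sum_{j\le J}h_j\otimes x_j$ with range in $Y$ but with $x_j\in F$, and we must rewrite $w$ with vectors of $Y$ at comparable cost. Discard zero terms and rescale so that $|h_j|=\|x_j\|$. Define
\[
B:H\to\ell_2^J,\quad Bh=(\langle h,h_j\rangle)_j,\qquad A:\ell_2^J\to F,\quad Ae_j=x_j,\qquad L=B(H).
\]
Then $w=AB$, $\|B\|_{HS}^2=\sum|h_j|^2$, and $A(L)=w(H)\subset Y$. If $(\beta_i)$ is any orthonormal basis of $L$, expanding $Bh$ in it gives $w=\sum_iB^*\beta_i\otimes A\beta_i$ with $A\beta_i\in Y$, and $\sum|B^*\beta_i|^2\le\|B^*\|_{HS}^2$. By the Cauchy--Schwarz inequality,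
\begin{equation}\label{eq:basis}
\nu_Y(w)\le\Big(\sum_j|h_j|^2\Big)^{1/2}\Big(\sum_i\|A\beta_i\|^2\Big)^{1/2}.
\end{equation}
As $\sum|h_j|^2=\sum\|x_j\|^2=\sum|h_j|\|x_j\|$, the hypothesis of Lemma~\ref{lem:dual} holds as soon as each such $L$ has \emph{one} orthonormal basis with $\sum\|A\beta_i\|^2\le C^2\sum\|x_j\|^2$.

\begin{remark}\label{rem:gaussian}
Type 2 gives the hypothesis of Lemma~\ref{lem:dual} without any choice of basis. For real scalars, let $g$ be a standard Gaussian vector of $\ell_2^J$ and $g_L$ its projection onto $L$. Then $\mathbb E\langle z,g_L\rangle g_L=z$ for $z\in L$, so $w=\mathbb E[B^*g_L\otimes Ag_L]$ and $\nu_Y(w)\le\|B\|_{HS}(\mathbb E\|Ag_L\|^2)^{1/2}$. Since $g-g_L$ is centered and independent of $g_L$, Jensen's inequality gives $\mathbb E\|Ag_L\|^2\le\mathbb E\|\sum g_jx_j\|^2\le C^2\sum\|x_j\|^2$. Type 2 controls a random direction of $L$; by \eqref{eq:basis}, extension only asks for one good basis.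
\end{remark}

If $X$ has a basis $(e_k)$, Gaussian elimination offers a natural choice: take $\beta_i$ such that the first $i-1$ coordinates of $A\beta_i$ vanish. Let $P_n$ be the coordinate projection onto $F_n=\operatorname{span}(e_1,\dots,e_n)$, $P_0=0$ and $P_{\ge i}=I-P_{i-1}$.

\begin{definition}\label{def:triangular}
The basis $(e_k)$ satisfies the \emph{triangular estimate} with constant $C$ if for every $I\times J$ matrix $\beta$ with $\|\beta\|_{\ell_2^J\to\ell_2^I}\le1$ and all $x_1,\dots,x_J\in\operatorname{span}(e_k)$,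
\[
\sum_{i\le I}\|y_i\|^2\le C^2\sum_{j\le J}\|x_j\|^2,\qquad\text{where }y_i=P_{\ge i}\sum_j\beta_{ij}x_j .
\]
\end{definition}

The projections $P_{\ge i}$ are essential. Without them the estimate would imply type 2: the $2^J\times J$ matrix whose rows are all sign vectors divided by $2^{J/2}$ has orthonormal columns, and for it $\sum_i\|\sum_j\beta_{ij}x_j\|^2=\mathbb E\|\sum\varepsilon_jx_j\|^2$.

\begin{proposition}\label{prop:triangular}
Let $X$ have a basis with $\|P_n\|\le1$ for all $n$ that satisfies the triangular estimate with constant $C$. Then for every subspace $Y\subset X$ every $T\in L(Y,\ell_2)$ has an extension to $X$ of norm at most $C\|T\|$.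
\end{proposition}

\begin{proof}
\emph{Step 1: $Y\subset F_n$.} We check the hypothesis of Lemma~\ref{lem:dual} for $F=F_n$ and $H=T(Y)$. With $w,A,B,L$ as above put $L^{(i)}=\{z\in L:P_iAz=0\}$. Then $L=L^{(0)}\supset L^{(1)}\supset\dots\supset L^{(n)}=L\cap\ker A$, and $L^{(i)}$ is the kernel of one functional on $L^{(i-1)}$, the $i$-th coordinate of $Az$. For $i\le n$ let $\beta_i=(\beta_{ij})_j$ be a unit vector of $L^{(i-1)}\ominus L^{(i)}$, or $0$ if this space is trivial. The nonzero $\beta_i$ together with an orthonormal basis of $L^{(n)}$ form an orthonormal basis of $L$, and $A$ annihilates $L^{(n)}$. The vectors $y_i=A\beta_i=\sum_j\beta_{ij}x_j$ satisfy $y_i=P_{\ge i}y_i$, since $\beta_i\in L^{(i-1)}$. The matrix $(\beta_{ij})$ has orthonormal or zero rows, so it is a contraction by Bessel's inequality. The triangular estimate and \eqref{eq:basis} give $\nu_Y(w)\le C\sum|h_j|\|x_j\|$, hence $\nu_Y(w)\le C\nu_{F_n}(w)$. So $T$ extends to $F_n$ with norm at most $C\|T\|$.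

\emph{Step 2: $Y$ finite-dimensional.} We move $Y$ into some $F_n$ by a small perturbation. Let $Q:X\to Y$ be a bounded projection and $U=I-(I-P_n)Q$. Then $\|U-I\|\le\|(I-P_n)|_Y\|\,\|Q\|\to0$ as $n\to\infty$, because $P_n\to I$ pointwise and $\dim Y<\infty$; and $Uy=P_ny$ for $y\in Y$, so $U(Y)\subset F_n$. For large $n$, $U$ is invertible; extend $TU^{-1}|_{U(Y)}$ to $f$ on $F_n$ by Step 1. Then $fP_nU$ extends $T$ and has norm at most $C\|U\|\|U^{-1}\|\|T\|$, where $\|U\|\|U^{-1}\|\to1$. Lemma~\ref{lem:limit} finishes the proof.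
\end{proof}

\section{A space with the triangular estimate and without type 2}\label{sec:space}

\subsection{The norm}
In the triangular estimate the $i$-th vector lives on $[i,\infty)$. We therefore want a norm in which many vectors that start far out add as in a Hilbert space, up to a fixed factor, where ``many'' depends on how far out they start, while the factor accumulates when this rule has to be used repeatedly. The norm is defined by duality from a family of weights.

Put $\eta=\frac14$ and $\alpha(k)=4^{k+1}$, with $\alpha(\min\emptyset)=\infty$. Let $\mathcal K$ be the smallest family of finitely supported functions $\tau:\mathbb N\to[0,1]$ that contains $0$ and all $\delta_k=1_{\{k\}}$, and contains $\eta(\tau_1+\dots+\tau_m)$ whenever $\tau_1,\dots,\tau_m\in\mathcal K$ have disjoint supports and $m\le\alpha(\min\bigcup_a\operatorname{supp}\tau_a)$. Each element is obtained from $0$ and the $\delta_k$ by finitely many such operations, so we may argue by induction on the construction. This shows that the values of $\tau\in\mathcal K$ lie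 in $\{0\}\cup\{\eta^l:l\ge0\}$, and that $\mathcal K$ is \emph{solid}: $\tau1_D\in\mathcal K$ for $\tau\in\mathcal K$ and $D\subset\mathbb N$. Indeed, $\eta(\sum\tau_a)1_D=\eta\sum\tau_a1_D$, the minimum of the support does not decrease, and $\alpha$ is increasing.

On the space $c_{00}$ of finitely supported sequences let
\[
\|b\|_*=\sup_{\tau\in\mathcal K}\Big(\sum_k\tau(k)|b_k|^2\Big)^{1/2},\qquad\|x\|=\sup\Big\{\Big|\sum_kx_kb_k\Big|:\ b\in c_{00},\ \|b\|_*\le1\Big\}.
\]
Since $\delta_k\in\mathcal K$ and $\tau\le1$, we have $\max|b_k|\le\|b\|_*\le|b|$, and dually $|x|\le\|x\|\le\sum|x_k|$. Both norms are nondecreasing functions of the moduli of the coordinates. Let $X$ be the completion of $(c_{00},\|\cdot\|)$; the unit vectors $e_k$ form a normalized 1-unconditional basis of $X$, and $\|P_n\|\le1$.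

The rule that defines $\mathcal K$ does what was asked. Let $x_1,\dots,x_m\in c_{00}$ be supported on disjoint sets $D_a\subset[t,\infty)$, with $m\le\alpha(t)$. For $\tau_a\in\mathcal K$ we have $\eta\sum\tau_a1_{D_a}\in\mathcal K$, so $\eta\sum\|b1_{D_a}\|_*^2\le\|b\|_*^2$, and pairing with $b$ gives $\|\sum x_a\|^2\le4\sum\|x_a\|^2$.

We need an upper bound for the norm and a description of the unit ball. Let $\operatorname{co}$ denote the convex hull. As $0\in\mathcal K$, the set $c\operatorname{co}\mathcal K$ consists of the finite sums $\sum c_a\tau_a$ with $\tau_a\in\mathcal K$, $c_a\ge0$, $\sum c_a\le c$.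

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] If $\sigma\in c\operatorname{co}\mathcal K$ and $x\in c_{00}$ vanishes where $\sigma$ does, then $\|x\|^2\le c\sum_{x_k\ne0}|x_k|^2/\sigma(k)$.
\item[(b)] The unit ball of $F_n$ is the closed convex hull of the set $\mathcal D$ of all products $\tau^{1/2}\xi$ with $\tau\in\mathcal K$, $\operatorname{supp}\tau\subset[1,n]$, $\xi\in F_n$, $|\xi|\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $|\sum x_kb_k|^2\le(\sum|x_k|^2/\sigma(k))(\sum\sigma(k)|b_k|^2)$ and $\sum\sigma(k)|b_k|^2\le c\|b\|_*^2$.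

(b) For $b\in F_n$, the supremum of $|\sum\tau(k)^{1/2}\xi_kb_k|$ over $\mathcal D$ is $\sup_\tau(\sum\tau(k)|b_k|^2)^{1/2}$ over $\tau$ supported in $[1,n]$, and this is $\|b\|_*$ by solidity. So the polar of $\mathcal D$ in $F_n$ is $\{b\in F_n:\|b\|_*\le1\}$, and the polar of this set is $B_{F_n}$ because $\|P_nb\|_*\le\|b\|_*$. As $\mathcal D$ is circled, the bipolar theorem gives the claim.
\end{proof}

\subsection{Failure of type 2}
A weight $\tau$ is at least $\eta^l$ only on a set that can be built in $l$ steps. We find probabilities that give little mass to all such sets. Let $\mathcal S_0$ consist of $\emptyset$ and the singletons, and let $\mathcal S_{l+1}$ consist of $\emptyset$ and all nonempty $D=D_1\cup\dots\cup D_m$ with $D_a\in\mathcal S_l$ and $m\le\alpha(\min D)$. Taking $m=1$ shows $\mathcal S_l\subset\mathcal S_{l+1}$.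

\begin{lemma}\label{lem:schreier}
\begin{enumerate}
\item[(a)] $\{\tau\ge\eta^l\}\in\mathcal S_l$ for $\tau\in\mathcal K$ and $l\ge0$.
\item[(b)] For all $l\ge0$, $N\ge1$ and $\varepsilon>0$ there is a finitely supported probability $p$ on $[N,\infty)$ with $p(D)\le\varepsilon$ for all $D\in\mathcal S_l$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induct on the construction of $\tau$. For $0$ and $\delta_k$ the set is empty or a singleton. Let $\tau=\eta\sum_{a\le m}\tau_a$. For $l=0$ the set is empty, since $\tau\le\eta<1$. For $l\ge1$ it equals $D=\bigcup_a\{\tau_a\ge\eta^{l-1}\}$, and if $D\neq\emptyset$ then $m\le\alpha(\min\operatorname{supp}\tau)\le\alpha(\min D)$.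

(b) Induct on $l$. For $l=0$ take the uniform probability on at least $1/\varepsilon$ points. Assume the claim for $l$ and let $R\ge2/\varepsilon$. Choose probabilities $p_1,\dots,p_R$ on $[N,\infty)$, each supported to the right of the previous one, such that with $M_r=\max\operatorname{supp}p_r$ we have $p_r(D')\le2^{-r}/\alpha(M_{r-1})$ for $r\ge2$ and $D'\in\mathcal S_l$. Let $p=\frac1R\sum p_r$. Let $D=\bigcup_{a\le m}D_a\in\mathcal S_{l+1}$ with $p(D)>0$, and let $r_0$ be the first index with $p_{r_0}(D)>0$. Then $\min D\le M_{r_0}$, so $m\le\alpha(M_{r_0})\le\alpha(M_{r-1})$ and $p_r(D)\le2^{-r}$ for $r>r_0$. Hence $p(D)\le(1+\sum_r2^{-r})/R\le2/R\le\varepsilon$.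
\end{proof}

\begin{proposition}\label{prop:nottype}
The ratio $\|b\|/|b|$ is unbounded on $c_{00}$, and $X$ does not have type 2.
\end{proposition}

\begin{proof}
Take $p$ from Lemma~\ref{lem:schreier}(b) and $b_k=p(k)^{1/2}$, so $|b|=1$. Where $\tau<\eta^l$ we have $\tau\le\eta^{l+1}$, so $\sum\tau p\le p\{\tau\ge\eta^l\}+\eta^{l+1}\le\varepsilon+\eta^{l+1}$ for $\tau\in\mathcal K$. Thus $\|b\|_*^2\le\varepsilon+\eta^{l+1}$ and $\|b\|\ge|b|^2/\|b\|_*\ge(\varepsilon+\eta^{l+1})^{-1/2}$, which is arbitrarily large. For $x_k=b_ke_k$ we have $\sum\|x_k\|^2=1$ and $\|\sum\pm x_k\|=\|b\|$ for all signs.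
\end{proof}

This argument uses only $\eta<1$ and the monotonicity of $\alpha$. The fast growth of $\alpha$ serves the triangular estimate.

\subsection{Sampling, and the case of unit vectors}
By Lemma~\ref{lem:facts}(a), to bound $\|y_i\|$ we must produce a weight $\sigma_i\in c\operatorname{co}\mathcal K$ that is large where $y_i$ is. The vector $y_i$ mixes the $x_j$ with proportions $|\beta_{ij}|^2$, and each $x_j$ comes with a weight $\tau_j$ by Lemma~\ref{lem:facts}(b). Far out, the definition of $\mathcal K$ lets us combine many $\tau_j$ at the price $\eta$; we choose them at random. For $s\ge0$ let $t_s=\min\{t\ge1:\alpha(t)\ge2^s\}$, the point from which $2^s$ weights may be combined.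

\begin{lemma}\label{lem:sampling}
Let $\tau_0=0$, $\tau_1,\dots,\tau_J\in\mathcal K$, let $\pi$ be a probability on $\{0,\dots,J\}$, let $j_1,j_2,\dots$ be independent with law $\pi$, and put $\omega=\mathbb E[\eta\max_{a\le2^s}\tau_{j_a}]\,1_{[t_s,\infty)}$. Then $\omega\in\operatorname{co}\mathcal K$, and for $k\ge t_s$ and $q>0$
\begin{equation}\label{eq:sampling}
\omega(k)\ge\tfrac18\,q\,\min\{1,\,2^s\rho\},\qquad\text{where }\rho=\pi\{j:\tau_j(k)\ge q\}.
\end{equation}
\end{lemma}

\begin{proof}
Fix $j_1,\dots,j_{2^s}$ and assign each $k\ge t_s$ to the first $a$ at which the maximum is attained. This splits $[t_s,\infty)$ into disjoint sets $D_a$ with $\eta\max_a\tau_{j_a}1_{[t_s,\infty)}=\eta\sum_a\tau_{j_a}1_{D_a}$. By solidity this is $\eta$ times a sum of $2^s\le\alpha(t_s)$ disjointly supported elements of $\mathcal K$ that live on $[t_s,\infty)$, so it lies in $\mathcal K$; and $\omega$ is a finite convex combination of such functions. With $N=2^s$, the maximum at $k$ is at least $q$ with probability $\phi(\rho)=1-(1-\rho)^N$. The function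 $\phi$ is increasing and concave, $\phi(0)=0$, and $\phi(1/N)\ge1-e^{-1}>\frac12$; hence $\phi(\rho)\ge\frac12\min\{1,N\rho\}$, and $\eta/2=\frac18$.
\end{proof}

The proof uses that the definition of $\mathcal K$ allows disjoint supports in arbitrary position. For a contraction $\beta$ every row and every column has Euclidean norm at most $1$; let $\pi_i$ be the probability on $\{0,\dots,J\}$ with $\pi_i(j)=|\beta_{ij}|^2$ for $j\ge1$, and let $\omega_{i,s}$ be the weight of Lemma~\ref{lem:sampling} for $\pi=\pi_i$. Put $S_i=\lceil2\log_2i\rceil$, so that $i^2\le2^{S_i}<2i^2$. Since $\alpha(i)=4^{i+1}\ge2i^2$,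
\begin{equation}\label{eq:tS}
t_{S_i}\le i .
\end{equation}

\begin{example}\label{ex:unit}
Let $x_j=r_je_j$ with $r_j\geq0$, so that $\tau_j=\delta_j$ and $y_i=\sum_{k\ge i}\beta_{ik}r_ke_k$. One sample is not enough: the weight $\sum_k|\beta_{ik}|^2\delta_k$ only gives $\|y_i\|^2\le\sum_{k\ge i}r_k^2$, and the sum over $i$ is $\sum_kk\,r_k^2$. But $y_i$ lives on $[i,\infty)$, where $2^{S_i}\ge i^2$ samples are allowed by \eqref{eq:tS}. By \eqref{eq:sampling} with $q=1$, $\omega_{i,S_i}(k)\ge\frac18\min\{1,i^2|\beta_{ik}|^2\}$ for $i\le k\le J$. Lemma~\ref{lem:facts}(a) gives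
\[
\|y_i\|^2\le8\sum_k\max\{|\beta_{ik}|^2,i^{-2}\}\,r_k^2\le8\sum_k\big(|\beta_{ik}|^2+i^{-2}\big)r_k^2 .
\]
Summing over $i$ with $\sum_i|\beta_{ik}|^2\le1$, we get $\sum_i\|y_i\|^2\le8(1+\pi^2/6)\sum r_k^2$. Heavy entries are sampled with probability at least $\frac12$ and are summed over $i$ as in Hilbert space; light entries gain the summable factor $i^{-2}$.
\end{example}

\subsection{The triangular estimate}
In general many $\tau_j$ are nonzero at a coordinate $k$, at different levels $\eta^l$. Heavy levels are treated as in Example~\ref{ex:unit}. For light levels, $2^{S_i}$ samples still gain $i^{-2}$ at each level, but the number of levels is unbounded, and adding their contributions would lose control. The remedy is to sample at all scales $2^s$, $s\ge S_i$. A level of mass about $2^{-s}$ is hit by $2^{S_i}$ samples with probability about $2^{-(s-S_i)}$, but by $2^s$ samples with probability at least $\frac12$; if $\omega_{i,s}$ enters $\sigma_i$ with the larger coefficient $2^{-(s-S_i)/4}$, we gain a geometric factor in $s$. The weight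 $\omega_{i,s}$ vanishes at $k<t_s$, but then the mass is below $2/\alpha(k)$, so small that a crude bound suffices.

\begin{proposition}\label{prop:key}
The basis $(e_k)$ of $X$ satisfies the triangular estimate with an absolute constant.
\end{proposition}

\begin{proof}
\emph{Reduction.} Let all $x_j$ lie in $F_n$ and put $r_j=\|x_j\|$. The function $(x_j)\mapsto\sum_i\|y_i\|^2$ is convex and continuous, and by Lemma~\ref{lem:facts}(b) the product of the balls $r_jB_{F_n}$ is the closed convex hull of the product of the sets $r_j\mathcal D$. So it suffices to bound the function by $C^2\sum r_j^2$ when $x_j=r_j\tau_j^{1/2}\xi_j$ with $\tau_j\in\mathcal K$ supported in $[1,n]$ and $|\xi_j|\le1$. Put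
\[
\mu(k)=\sum_jr_j^2|\xi_j(k)|^2,\qquad\text{so that}\quad\sum_k\mu(k)\le\sum_jr_j^2 .
\]

\emph{The weights.} Let
\[
\sigma_i=\sum_{s\ge S_i}2^{-(s-S_i)/4}\,\omega_{i,s}+\sum_{k\le n}2^{-k}\delta_k .
\]
The first sum is finite, since $\omega_{i,s}$ is supported in $[t_s,n]$ and $t_s\to\infty$. The coefficients add up to at most $(1-2^{-1/4})^{-1}+1<8$, so $\sigma_i\in8\operatorname{co}\mathcal K$, and $\sigma_i>0$ on $[1,n]$. By Lemma~\ref{lem:facts}(a), $\|y_i\|^2\le8\sum_{i\le k\le n}|y_i(k)|^2/\sigma_i(k)$. It remains to prove, for each $k\le n$,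
\begin{equation}\label{eq:pointwise}
\sum_{i\le k}|y_i(k)|^2/\sigma_i(k)\le966\,\mu(k),
\end{equation}
where $i$ also satisfies $i\le I$; then $\sum_i\|y_i\|^2\le8\cdot966\sum_jr_j^2$.

\emph{Levels.} Fix $k$, and let $\Lambda$ be the finite set of $l\ge0$ such that $\eta^l$ is a value $\tau_j(k)$. For $i\le k$ and $l\in\Lambda$ put
\[
a_l(i)=\sum_{j:\,\tau_j(k)=\eta^l}\beta_{ij}r_j\xi_j(k),\qquad\rho_l=\rho_l(i)=\pi_i\{j:\tau_j(k)\ge\eta^l\}.
\]
Then $y_i(k)=\sum_{l\in\Lambda}\eta^{l/2}a_l(i)$, and $\rho_l$ is nondecreasing in $l$. If $\rho_l=0$ then $a_l(i)=0$, and we drop the level. If $\Lambda^\circ$ is a nonempty set of levels with least element $l^-$ and greatest element $l^+$, the indices $j$ with level in $\Lambda^\circ$ have $\tau_j(k)\le\eta^{l^-}$ and total $\pi_i$-mass at most $\rho_{l^+}$, so the Cauchy--Schwarz inequality in $j$ gives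
\begin{equation}\label{eq:light}
\Big|\sum_{l\in\Lambda^\circ}\eta^{l/2}a_l(i)\Big|^2\le\eta^{l^-}\rho_{l^+}\,\mu(k).
\end{equation}
For given $i$ call $l$ \emph{heavy} if $\rho_l\ge2^{-S_i}$. Otherwise there is a unique $s=s(l)>S_i$ with $2^{-s}\le\rho_l<2^{1-s}$; put $l\in\Lambda_s$ if $k\ge t_s$, and call $l$ \emph{out of reach} if $k<t_s$. Write $y_i(k)=y_i'+\sum_{s>S_i}b_{i,s}+y_i''$, where $y'_i$, $b_{i,s}$, $y_i''$ collect the heavy levels, the levels in $\Lambda_s$, and the levels out of reach.

\emph{Heavy levels.} Let $l_0$ be the least heavy level, if there is one. As $k\ge i\ge t_{S_i}$ by \eqref{eq:tS}, \eqref{eq:sampling} with $s=S_i$, $q=\eta^{l_0}$ gives $\sigma_i(k)\ge\frac18\eta^{l_0}$. Since $\eta^{1/2}=\frac12$,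
\[
|y_i'|^2\le\Big(\sum_{l\ge l_0}\eta^{l/2}\Big)\Big(\sum_{l\in\Lambda,\ l\ge l_0}\eta^{l/2}|a_l(i)|^2\Big)\le2\eta^{l_0}\sum_{l\in\Lambda}|a_l(i)|^2 ,
\]
so $|y_i'|^2/\sigma_i(k)\le16\sum_{l\in\Lambda}|a_l(i)|^2$. The sets $\{j:\tau_j(k)=\eta^l\}$ are disjoint and do not depend on $i$, and $\beta$ is a contraction; hence $\sum_i|a_l(i)|^2\le\sum_{j:\tau_j(k)=\eta^l}r_j^2|\xi_j(k)|^2$ for each $l$, and $\sum_{i\le k}|y_i'|^2/\sigma_i(k)\le16\mu(k)$.

\emph{Levels in $\Lambda_s$.} Let $\Lambda_s\ne\emptyset$ and $l_s=\min\Lambda_s$. By \eqref{eq:sampling}, $\sigma_i(k)\ge2^{-(s-S_i)/4}\cdot\frac18\eta^{l_s}$, and by \eqref{eq:light}, $|b_{i,s}|^2\le\eta^{l_s}2^{1-s}\mu(k)$. Therefore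
\[
\frac{|b_{i,s}|^2}{\sigma_i(k)}\le16\cdot2^{-s}2^{(s-S_i)/4}\mu(k),\quad\text{that is,}\quad\frac{|b_{i,s}|}{\sigma_i(k)^{1/2}}\le4\cdot2^{-S_i/2}\,2^{-3(s-S_i)/8}\mu(k)^{1/2}.
\]
Since $\sum_{u\ge1}2^{-3u/8}<3.4$ and $(4\cdot3.4)^2<185$, we get $|\sum_sb_{i,s}|^2/\sigma_i(k)\le185\cdot2^{-S_i}\mu(k)\le185\,i^{-2}\mu(k)$. The sum over $i$ is at most $185\cdot\frac{\pi^2}6\mu(k)\le305\mu(k)$.

\emph{Levels out of reach.} Here $k<t_{s(l)}$ means $\alpha(k)<2^{s(l)}$, so $\rho_l<2/\alpha(k)$, and \eqref{eq:light} gives $|y_i''|^2\le2\mu(k)/\alpha(k)$. As $\sigma_i(k)\ge2^{-k}$ and there are at most $k$ indices $i\le k$, the sum over $i$ of $|y_i''|^2/\sigma_i(k)$ is at most $k2^{k+1}4^{-k-1}\mu(k)\le\mu(k)$.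

By $|z_1+z_2+z_3|^2\le3\sum|z_a|^2$, the left side of \eqref{eq:pointwise} is at most $3(16+305+1)\mu(k)=966\mu(k)$.
\end{proof}

The projections $P_{\ge i}$ entered twice: through $k\ge t_{S_i}$ for the heavy levels, and through the count $i\le k$ for the levels out of reach. These are also the two places where the growth of $\alpha$ is used.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X$ has a 1-unconditional basis, it is not of type 2 by Proposition~\ref{prop:nottype}, and Propositions~\ref{prop:key} and~\ref{prop:triangular} give the extensions.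
\end{proof}

\begin{remark}\label{rem:cotype}
The space $X$ has cotype 2. Let $x_i\in c_{00}$ and $b_i\in c_{00}$ with $\sum\|b_i\|_*^2\le1$, and let $\bar x=(\sum|x_i|^2)^{1/2}$, $\bar b=(\sum|b_i|^2)^{1/2}$ coordinatewise. Then $\|\bar b\|_*^2=\sup_\tau\sum_i\sum_k\tau(k)|b_i(k)|^2\le1$, so $|\sum_i\sum_kx_i(k)b_i(k)|\le\sum_k\bar x(k)\bar b(k)\le\|\bar x\|$. The supremum of the left side over $(b_i)$ is $(\sum\|x_i\|^2)^{1/2}$. By Khintchine's inequality in each coordinate and convexity of the norm, $\|\bar x\|\le\sqrt3\,\|\mathbb E|\sum\varepsilon_ix_i|\|\le\sqrt3\,\mathbb E\|\sum\varepsilon_ix_i\|$. So cotype 2, an unconditional basis and the extension property for $\ell_2$ with an absolute constant do not together imply type 2.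
\end{remark}

\section{Uniform constants and K-convexity}\label{sec:uniform}

We turn to Theorem~\ref{thm:B} and Proposition~\ref{prop:C}; until Section~\ref{sec:complex} scalars are real. The extension property is qualitative, while type 2 is a uniform inequality, so we first extract a constant. For a class $\mathcal C$ of finite-dimensional spaces we say that $X$ has the \emph{$\lambda$-extension property for $\mathcal C$} if for all finite-dimensional $Y\subset X$, $G\in\mathcal C$ and $T\in L(Y,G)$ there is an extension $\widetilde T\in L(X,G)$ with $\|\widetilde T\|\le\lambda\|T\|$. The extension takes its values in $G$ itself; this will matter.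

\begin{lemma}\label{lem:norming}
For every finite-dimensional $F\subset X$ there is a subspace $X'\subset X$ of finite codimension with $\|y\|\le2\|y+x\|$ for $y\in F$, $x\in X'$.
\end{lemma}

\begin{proof}
Let $(y_i)$ be a finite $\frac12$-net of the unit sphere of $F$ and $\varphi_i\in X^*$ with $\|\varphi_i\|=1=\varphi_i(y_i)$. Then $\max_i|\varphi_i(y)|\ge\frac12\|y\|$ on $F$. For $X'=\bigcap\ker\varphi_i$ we have $\|y+x\|\ge\max_i|\varphi_i(y)|$.
\end{proof}

\begin{lemma}\label{lem:uniform}
Let $\mathcal C$ be a class of finite-dimensional spaces and $Z$ a Banach space such that for each $G\in\mathcal C$ there are $J:G\to Z$ and $Q:Z\to G$ with $QJ=\operatorname{id}_G$, $\|J\|\le1$, $\|Q\|\le2$. If $(X,Z)$ has the extension property, then $X$ has the $\lambda$-extension property for $\mathcal C$ for some $\lambda\ge1$.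
\end{lemma}

\begin{proof}
For $T\in L(Y,G)$ as in the definition let $e(T)$ be the infimum of the norms of its extensions $X\to G$; it is finite because $Y$ is complemented. Suppose that $\sup e(T)/\|T\|=\infty$. We want to glue worse and worse operators into one operator into $Z$. For this their domains must be uniformly independent, so we first show that bad operators exist inside every subspace of finite codimension.

\emph{Claim: if $X_0\subset X$ has finite codimension $k$, then $\sup e(T)/\|T\|=\infty$ also when $Y$ ranges over the finite-dimensional subspaces of $X_0$.} Suppose this supremum is less than $\lambda_0<\infty$. Let $Y\subset X$ be finite-dimensional, $T:Y\to G$, $\|T\|=1$, and $N=Y\cap X_0$. Extend $T|_N$ to $T_0$ on $X$ with $\|T_0\|\le\lambda_0$. Then $T-T_0|_Y$ vanishes on $N$ and induces an operator of norm at most $1+\lambda_0$ on $Y/N$, a subspace of $X/N$ of dimension at most $k$. By Auerbach's lemma, $Y/N$ has a basis $(u_i)$ of unit vectors whose coordinate functionals have norm one; extending them by Hahn--Banach to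 $\varphi_i$, we obtain the projection $\sum\varphi_i(\cdot)u_i$ of $X/N$ onto $Y/N$, of norm at most $k$. So $T-T_0|_Y$ extends to $X$ with norm at most $k(1+\lambda_0)$, and $e(T)\le\lambda_0+k(1+\lambda_0)$ for all such $T$, a contradiction.

By the claim and Lemma~\ref{lem:norming} choose inductively subspaces $X=X_0\supset X_1\supset\cdots$ of finite codimension, finite-dimensional $Y_n\subset X_{n-1}$, and $T_n:Y_n\to G^{(n)}\in\mathcal C$ with $\|T_n\|=1$, $e(T_n)\ge8^n$, and $\|y\|\le2\|y+x\|$ for $y\in Y_1+\dots+Y_n$, $x\in X_n$. If $y=\sum_{r\le N}y_r$ with $y_r\in Y_r$, then $\sum_{r>n}y_r\in X_n$, so $\|\sum_{r\le n}y_r\|\le2\|y\|$ for all $n$, and $\|y_n\|\le4\|y\|$. Thus $y\mapsto y_n$ is well defined and extends to an operator $\Pi_n:Y\to Y_n$ of norm at most $4$ on the closed span $Y$ of the $Y_r$. With $J_n,Q_n$ belonging to $G^{(n)}$, the operator $T=\sum_n2^{-n}J_nT_n\Pi_n:Y\to Z$ is bounded. Let $\widetilde T:X\to Z$ extend it. On $Y_n$ we have $\widetilde T=2^{-n}J_nT_n$, so $2^nQ_n\widetilde T$ extends $T_n$ and $8^n\le e(T_n)\le2^{n+1}\|\widetilde T\|$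 for all $n$, which is impossible.
\end{proof}

\begin{corollary}\label{cor:uniform}
\begin{enumerate}
\item[(a)] If $(X,\ell_2)$ has the extension property, then $X$ has the $\lambda$-extension property for finite-dimensional Hilbert spaces, for some $\lambda\ge1$.
\item[(b)] If $(X,Z_0)$ has the extension property, then $X$ has the $\lambda$-extension property for $\mathcal G$, for some $\lambda\ge1$, and $(X,\ell_2)$ has the extension property.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Let $J$ be an isometric embedding and $Q=J^*$. (b) Given $G\in\mathcal G$, choose $\nu$ and an isomorphism $J_0:G\to G_\nu$ with $\|J_0\|\le1$, $\|J_0^{-1}\|\le2$; let $J$ be $J_0$ followed by the inclusion $G_\nu\subset Z_0$, and $Q$ the coordinate projection followed by $J_0^{-1}$. For the last claim, $\mathcal G$ contains the finite-dimensional Hilbert spaces, among them $T_0(Y_0)$ for $T_0\in L(Y_0,\ell_2)$ with $\dim Y_0<\infty$, so Lemma~\ref{lem:limit} applies with $C=\lambda$.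
\end{proof}

In both cases $X$ satisfies \eqref{eq:known}. We use this only through the following property. The space $X$ is \emph{K-convex} with constant $K\ge1$ if the Rademacher projections $\Phi\mapsto\sum_{i\le N}\varepsilon_i\,\mathbb E(\varepsilon_i\Phi)$ on $L_2(\{\pm1\}^N;X)$ have norm at most $K$ for all $N$. Pisier's theorem \cite{Pisier} says that a space of type $p$ for some $p>1$ is K-convex. Let $\gamma_n$ be the standard Gaussian measure on $\mathbb R^n$ and $g=(g_1,\dots,g_n)$.

\begin{lemma}\label{lem:gaussproj}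
If $X$ is K-convex with constant $K$ and $E\subset X$ is finite-dimensional, the Gaussian projection $\mathcal P\Phi=\sum_{i\le n}g_i\,\mathbb E(g_i\Phi)$ has norm at most $K$ on $L_2(\gamma_n;E)$.
\end{lemma}

\begin{proof}
The operator $\mathcal P$ is bounded for fixed $n$, so by density we may take $\Phi:\mathbb R^n\to E$ bounded and continuous. With independent signs $\varepsilon_{i,a}$ put $\zeta_i^N=N^{-1/2}\sum_{a\le N}\varepsilon_{i,a}$, $\Phi_N=\Phi(\zeta_1^N,\dots,\zeta_n^N)$ and $z_i^N=\mathbb E(\zeta_i^N\Phi_N)$. By symmetry $\mathbb E(\varepsilon_{i,a}\Phi_N)$ does not depend on $a$, so it equals $N^{-1/2}z_i^N$. Hence the Rademacher projection of $\Phi_N$ is $\sum_i\zeta_i^Nz_i^N$, and $\|\sum_i\zeta_i^Nz_i^N\|_{L_2}\le K\|\Phi_N\|_{L_2}$. By the central limit theorem $(\zeta_i^N)_i$ tends to $g$ in law, and $\mathbb E(\zeta_i^N)^4\le3$; so by uniform integrability, expectations of continuous functions of at most quadratic growth converge. Thus $z_i^N\to z_i=\mathbb E(g_i\Phi)$, $\|\Phi_N\|_{L_2}\to\|\Phi\|_{L_2}$, and $\|\sum\zeta_i^Nz_i\|_{L_2}\to\|\mathcal P\Phi\|_{L_2}$,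 while $\|\sum\zeta_i^N(z_i^N-z_i)\|_{L_2}\le\sum\|z_i^N-z_i\|\to0$.
\end{proof}

For finite-dimensional $E$, $u:\ell_2^n\to E$ and $v:E\to\ell_2^n$ put
\[
\ell(u)=\big(\mathbb E\|ug\|^2\big)^{1/2},\qquad M^*(v)=\Big(\mathbb E\sup_{x\in B_E}|\langle vx,g\rangle|^2\Big)^{1/2}.
\]
If $ue_j=x_j$, then $\ell(u)^2=\mathbb E\|\sum g_jx_j\|^2$ is the quantity to be bounded; $\ell$ is a norm on $L(\ell_2^n,E)$. The number $M^*(v)$ measures the width of the body $v(B_E)$ in a random direction. We have $M^*(Ov)=M^*(v)$ for orthogonal $O$, by rotation invariance of $g$, and $\|v\|\le M^*(v)$, because $\mathbb E|\langle vx,g\rangle|^2=|vx|^2$. K-convexity provides a functional that norms $u$ and has small width.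

\begin{lemma}\label{lem:ellduality}
Let $X$ be K-convex with constant $K$, $E\subset X$ finite-dimensional and $0\ne u\in L(\ell_2^n,E)$. There is $v\in L(E,\ell_2^n)$ with $\operatorname{tr}(vu)=\ell(u)$ and $M^*(v)\le K$.
\end{lemma}

\begin{proof}
By Hahn--Banach and trace duality there is $v$ with $\operatorname{tr}(vu)=\ell(u)$ and $|\operatorname{tr}(vu_1)|\le\ell(u_1)$ for all $u_1\in L(\ell_2^n,E)$. The number $M^*(v)$ is the norm in $L_2(\gamma_n;E^*)=L_2(\gamma_n;E)^*$ of the function $g\mapsto\langle v\,\cdot,g\rangle$, so it is the supremum of $|\mathbb E\langle v\Phi,g\rangle|$ over $\|\Phi\|_{L_2(\gamma_n;E)}\le1$. Define $u_\Phi e_i=\mathbb E(g_i\Phi)$. Then $\mathbb E\langle v\Phi,g\rangle=\sum_i\langle vu_\Phi e_i,e_i\rangle=\operatorname{tr}(vu_\Phi)$, and $\ell(u_\Phi)=\|\mathcal P\Phi\|_{L_2}\le K$ by Lemma~\ref{lem:gaussproj}.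
\end{proof}

\section{Factorization through Hilbert space}\label{sec:factor}

For an operator $T$ let $\gamma_2(T)=\inf\|a\|\|b\|$ over all factorizations $T=ba$ through a Hilbert space. Then $\gamma_2(T_1+T_2)\le\gamma_2(T_1)+\gamma_2(T_2)$: if $T_i=b_ia_i$ through $H_i$ with $\|a_i\|=\|b_i\|=\kappa_i^{1/2}$, then $a=(a_1,a_2)$ and $b(h_1,h_2)=b_1h_1+b_2h_2$ factor $T_1+T_2$ through $H_1\oplus_2H_2$ with $\|a\|^2,\|b\|^2\le\kappa_1+\kappa_2$. If the domain $E$ of $T$ is finite-dimensional, $\gamma_2(T)<\infty$, and replacing the Hilbert space by $a(E)$ we may take $a$ onto. The next example shows why factorization of operators into $\ell_1$-sums leads to type 2.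

\begin{example}\label{ex:diag}
Let $E$ have a normalized 1-unconditional basis $e_1,\dots,e_n$ and suppose $\gamma_2(T)\le\Gamma\|T\|$ for all $T\in L(E,\ell_1^n)$. We prove the type 2 inequality for the vectors $z_ke_k$, that is, $\|\sum z_ke_k\|\le\Gamma|z|$. Let $\varphi\in E^*$ have norm one and $\varphi(\sum z_ke_k)=\|\sum z_ke_k\|$, and put $T(\sum x_ke_k)=(\varphi(e_k)x_k)_k$. Then $\|Tx\|_1=\varphi(\sum\pm x_ke_k)\le\|x\|$ for suitable signs, so $\|T\|\le1$. For $T=ba$,
\[
\Big\|\sum z_ke_k\Big\|\le\sum|\varphi(e_k)z_k|=\mathbb E\Big\|T\sum\varepsilon_kz_ke_k\Big\|_1\le\|b\|\Big(\sum z_k^2|ae_k|^2\Big)^{1/2}\le\|a\|\|b\|\,|z| .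
\]
The $\ell_1$-norm of the image recovers the whole norm, and in the Hilbert space random sums are orthogonal. For the space of Theorem~\ref{thm:A} no $\Gamma$ works for all $E=F_n$, by Proposition~\ref{prop:nottype}.
\end{example}

Two things remain: to derive the factorization from the extension property, and to find a substitute for the diagonal operator $T$ when there is no unconditional basis. The first is the lemma below. The extension property says nothing directly about an operator that is already defined on $E$. So we tilt $E$ toward a remote Euclidean subspace, using a nearly optimal factorization $T=ba$, and record the pair $(Te,t\,ae)$. All such pairs satisfy one linear relation, and an extension with values in the space of these pairs keeps that relation on all of $X$. We use Dvoretzky's theorem: for every infinite-dimensional Banach space $X_0$ and finite-dimensional Hilbert space $H$ there is a linear $j:H\to X_0$ with $|h|\le\|jh\|\le2|h|$.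

\begin{lemma}\label{lem:factor}
Let $X$ be infinite-dimensional with the $\lambda$-extension property for $\mathcal G$, $\lambda\ge1$. If $E\subset X$ is finite-dimensional, $G\in\mathcal G$ and $T\in L(E,G)$, then $\gamma_2(T)\le200\lambda^2\|T\|$.
\end{lemma}

\begin{proof}
Let $\|T\|=1$, $\kappa=\gamma_2(T)<\infty$, $t=1/(20\lambda)$ and $\varepsilon>0$. Write $T=ba$ with $a:E\to H$ onto a finite-dimensional Hilbert space, $\|b\|\le1$, $\|a\|\le(1+\varepsilon)\kappa$. By Lemma~\ref{lem:norming} choose $X_0\subset X$ of finite codimension with $\|e\|\le2\|e+x\|$ for $e\in E$, $x\in X_0$, and let $j:H\to X_0$ be as above. Put $y(e)=e+t\,jae$ and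
\[
Y=\{y(e):e\in E\}\subset X,\qquad G'=\{(Te,t\,ae):e\in E\}\subset G\oplus_1H .
\]
Then $\|e\|\le2\|y(e)\|$ and $t|ae|\le\|t\,jae\|\le\|y(e)\|+\|e\|\le3\|y(e)\|$. So $R:Y\to G'$, $Ry(e)=(Te,t\,ae)$, is well defined, with $\|R\|\le2+3=5$. Moreover $G'\in\mathcal G$, because $\ell_1(\ell_2)\oplus_1\ell_2$ is isometric to $\ell_1(\ell_2)$ and $\mathcal G$ is closed under subspaces. Let $\widetilde R=(R_1,R_2):X\to G'$ extend $R$ with $\|\widetilde R\|\le5\lambda$; then $\|R_1\|,\|R_2\|\le5\lambda$. Every $(z_1,z_2)\in G'$ satisfies $z_1=t^{-1}bz_2$, since $Te=bae$. Hence $R_1=t^{-1}bR_2$ and $\gamma_2(R_1|_E)\le5\lambda/t$. From $Te=R_1y(e)=R_1e+t\,(R_1j)(ae)$, where the second term factors through $H$, we obtain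
\[
\kappa\le5\lambda/t+t\|R_1j\|\|a\|\le5\lambda/t+10\lambda t(1+\varepsilon)\kappa=100\lambda^2+\tfrac12(1+\varepsilon)\kappa .
\]
Letting $\varepsilon\to0$ and using $\kappa<\infty$ gives $\kappa\le200\lambda^2$.
\end{proof}

An extension into the larger space $G\oplus_1H$ would lose the relation $R_1=t^{-1}bR_2$. This is why $\mathcal G$ contains all finite-dimensional subspaces of $\ell_1(\ell_2)$, and why $Z_0$ contains them, up to distance $2$, as complemented summands.

\section{A low $M^*$ estimate at all scales}\label{sec:lowM}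

The substitute for the diagonal operator will be built from the operator $v$ of Lemma~\ref{lem:ellduality}. A body of small mean width need not have small diameter, but it has sections of small diameter: at one scale, there is a subspace of codimension about $d$ on which $\sqrt d\,|vx|$ is at most a constant times $M^*(v)\|x\|$. We need this for orthogonal blocks at geometrically growing scales, with the $\ell_1$-sum of the blocks on the left. One application per block would pay $M^*(v)$ once per block; a single Gaussian comparison pays it once. From now on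
\[
d_i=32\cdot2^i,\qquad i=0,1,2,\dots
\]
We use Gordon's theorem \cite{Gordon}: if $(U_{ij})$ and $(U'_{ij})$ are finite centered Gaussian families with $\mathbb EU_{ij}^2=\mathbb EU_{ij}'^2$, $\mathbb EU_{ij}U_{ik}\le\mathbb EU'_{ij}U'_{ik}$, and $\mathbb EU_{ij}U_{lk}\ge\mathbb EU'_{ij}U'_{lk}$ for $i\ne l$, then $\mathbb E\min_i\max_jU_{ij}\ge\mathbb E\min_i\max_jU'_{ij}$.

\begin{lemma}\label{lem:lowM}
Let $E$ be a finite-dimensional real normed space, $H=\bigoplus_{i=0}^mH_i$ an orthogonal decomposition of a finite-dimensional real Hilbert space, $q_i$ the orthogonal projection onto $H_i$, and $v:E\to H$ linear with $\mathbb E\sup_{x\in B_E}|\langle vx,g\rangle|\le K$, where $K>0$ and $g$ is a standard Gaussian vector of $H$. There are subspaces $N_i\subset H_i$ of codimension at most $d_i/2$ in $H_i$ such that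
\[
x\in E,\ vx\in\bigoplus_iN_i\quad\Longrightarrow\quad\sum_i\sqrt{d_i}\,|q_ivx|\le5K\|x\| .
\]
\end{lemma}

\begin{proof}
Write $y_i=q_iy$ and let $\mathcal Y=\{y\in v(B_E):\sum\sqrt{d_i}|y_i|\ge5K\}$ be the set to be avoided. It is compact; if it is empty, take $N_i=H_i$. Let $r_i=d_i/2$ and let $A_i:H_i\to\mathbb R^{r_i}$ be independent matrices with independent standard Gaussian entries. It suffices to show
\begin{equation}\label{eq:escape}
\mathbb E\min_{y\in\mathcal Y}\sum_i|A_iy_i|>0 .
\end{equation}
Then for some realization no $y\in\mathcal Y$ has $A_iy_i=0$ for all $i$, and by homogeneity $N_i=\ker A_i$ works.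

Since $|A_iy_i|=\max_{|\theta_i|=1}\langle A_iy_i,\theta_i\rangle$, the quantity in \eqref{eq:escape} is a min-max of a Gaussian process, which we compare with a process in which $y$ and $\theta$ are decoupled. Let $\Theta$ be the product of the unit spheres of the $\mathbb R^{r_i}$. Let $\xi_i\in\mathbb R$, $\gamma_i\in\mathbb R^{r_i}$, $g_i\in H_i$ be standard Gaussian, all independent and independent of the $A_i$, and for $y\in\mathcal Y$, $\theta\in\Theta$ put
\[
U_{y,\theta}=\sum_i\big(\langle A_iy_i,\theta_i\rangle+|y_i|\xi_i\big),\qquad U'_{y,\theta}=\sum_i\big(|y_i|\langle\gamma_i,\theta_i\rangle+\langle g_i,y_i\rangle\big).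
\]
The covariances are
\begin{align*}
\mathbb EU_{y,\theta}U_{y',\theta'}&=\sum_i\big(\langle y_i,y_i'\rangle\langle\theta_i,\theta_i'\rangle+|y_i||y_i'|\big),\\
\mathbb EU'_{y,\theta}U'_{y',\theta'}&=\sum_i\big(|y_i||y_i'|\langle\theta_i,\theta_i'\rangle+\langle y_i,y_i'\rangle\big),
\end{align*}
and their difference is $\sum_i(|y_i||y_i'|-\langle y_i,y_i'\rangle)(1-\langle\theta_i,\theta_i'\rangle)\ge0$, with equality if $y=y'$. So Gordon's theorem applies on finite $\delta$-nets of $\mathcal Y$ and $\Theta$. As $\mathcal Y$ and $\Theta$ are bounded, both processes are Lipschitz in $y$ and in $\theta$ with a random constant $\rho$, a multiple of the sum of the norms of all $A_i,\xi_i,\gamma_i,g_i$, and $\mathbb E\rho<\infty$. Passing to the nets changes each min-max by at most $2\delta\rho$. Letting $\delta\to0$ and computing the maxima over $\theta$, we get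
\begin{equation}\label{eq:gordon}
\mathbb E\min_{y\in\mathcal Y}\sum_i\big(|A_iy_i|+|y_i|\xi_i\big)\ge\mathbb E\min_{y\in\mathcal Y}\sum_i\big(|\gamma_i||y_i|+\langle g_i,y_i\rangle\big).
\end{equation}
On the left, for fixed $A_i$ the expectation in $\xi$ of the minimum is at most the minimum of the expectations; so the left side is at most the quantity in \eqref{eq:escape}. On the right, $g=\sum g_i$ is standard Gaussian in $H$ and $\sum\langle g_i,y_i\rangle=\langle g,y\rangle\ge-\sup_{x\in B_E}|\langle vx,g\rangle|$, a term that costs at most $K$ in expectation, once for all blocks. For the other term, $\mathbb Ee^{-|\gamma_i|^2/2}=2^{-r_i/2}$ and Markov's inequality give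
\[
\mathbb P\big(|\gamma_i|^2\le r_i/2\big)\le e^{r_i/4}2^{-r_i/2}=\big(\tfrac12e^{1/2}\big)^{r_i/2}\le0.825^{\,8\cdot2^i}\le4^{-2^i}\le4^{-(i+1)},
\]
since $0.825^8<\frac14$. These numbers add up to at most $\frac13$, so with probability at least $\frac12$ we have $|\gamma_i|\ge\sqrt{r_i/2}=\frac12\sqrt{d_i}$ for all $i$, and then $\sum|\gamma_i||y_i|\ge\frac52K$ on $\mathcal Y$. The right side of \eqref{eq:gordon} is therefore at least $\frac54K-K>0$.
\end{proof}

The growth of $d_i$ makes the failure probabilities summable, so the constant does not depend on $m$.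

\section{Reduction to blocks and the proofs}\label{sec:blocks}

By Lemma~\ref{lem:ellduality}, $\ell(u)$ is at most the sum of the singular values of $vu$. On blocks of doubling length a decreasing sequence can be replaced by a constant, at the cost of a factor $2$ and of the first block. On each block, Lemma~\ref{lem:lowM} allows us to multiply $v$ by $\sqrt{d_i}$ after discarding half of the dimensions. The result is an operator into an $\ell_1$-sum of Hilbert spaces that plays the role of the diagonal operator of Example~\ref{ex:diag}.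

\begin{proposition}\label{prop:blocks}
Let $X$ be K-convex with constant $K$, let $x_1,\dots,x_n\in X$ with $\sum\|x_j\|^2\le1$, and let $n\le d_0+\dots+d_m$. There are finite-dimensional Hilbert spaces $H_0',\dots,H_m'$ with $\dim H_i'\ge d_i/2$, numbers $c_i\ge0$, an operator $u'$ from $\mathcal H'=(\bigoplus H_i')_{\ell_2}$ onto a subspace $E'\subset X$, and an operator $T:E'\to(\bigoplus H_i')_{\ell_1}$ such that
\begin{enumerate}
\item[(a)] $(\mathbb E\|\sum g_jx_j\|^2)^{1/2}\le32K+2\sum_id_ic_i$;
\item[(b)] $\|T\|\le5K$ and $Tu'h=(\sqrt{d_i}\,c_ih_i)_i$ for $h=(h_i)\in\mathcal H'$;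
\item[(c)] $\|au'\|_{HS}\le\|a\|$ for every operator $a$ from $X$ into a Hilbert space.
\end{enumerate}
\end{proposition}

\begin{proof}
If all $x_j$ vanish, take $c_i=0$, $u'=0$. Otherwise add zero vectors so that $n=d_0+\dots+d_m$, let $E=\operatorname{span}(x_j)$ and $u:\ell_2^n\to E$, $ue_j=x_j$. Take $v$ from Lemma~\ref{lem:ellduality} and write $vu=OD$ with $O$ orthogonal and $D$ positive semidefinite, with eigenvalues $s_1\ge\dots\ge s_n\ge0$ and orthonormal eigenvectors $f_j$. Then $\ell(u)=\operatorname{tr}(OD)=\sum s_j\langle Of_j,f_j\rangle\le\sum s_j$. Replace $v$ by $O^{-1}v$; now $vu=D$ and still $M^*(v)\le K$. As $\|u\|\le(\sum\|x_j\|^2)^{1/2}\le1$ and $\|v\|\le K$, we have $s_1\le K$.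

Split $\{1,\dots,n\}$ into successive intervals $I_0,\dots,I_m$ with $|I_i|=d_i$, and let $c_i=\min_{j\in I_i}s_j$, $H_i=\operatorname{span}\{f_j:j\in I_i\}$, with projections $q_i$. The sum of the $s_j$ over $I_0$ is at most $32K$, and over $I_i$, $i\ge1$, it is at most $d_ic_{i-1}=2d_{i-1}c_{i-1}$. This proves (a).

Let $\Delta f_j=(c_i/s_j)f_j$ for $j\in I_i$ with $s_j>0$, and $\Delta f_j=0$ if $s_j=0$, in which case $c_i=0$. Then $\|\Delta\|\le1$ and $vu\Delta=c_i\operatorname{id}$ on $H_i$. Since $\mathbb E\sup_{B_E}|\langle vx,g\rangle|\le M^*(v)\le K$, Lemma~\ref{lem:lowM} gives subspaces $H_i'=N_i\subset H_i$ of dimension at least $d_i-d_i/2$. Let $u'=u\Delta|_{\mathcal H'}$ and $E'=u'(\mathcal H')$. For $x=u'h$ we have $vx=\sum c_ih_i\in\mathcal H'$. So $Tx=(\sqrt{d_i}\,q_ivx)_i$ defines an operator on $E'$ with values in $\bigoplus H_i'$, and (b) holds by Lemma~\ref{lem:lowM}. Finally $\|au'\|_{HS}\le\|au\|_{HS}\|\Delta\|\le(\sum|ax_j|^2)^{1/2}\le\|a\|$.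
\end{proof}

In (c) the operator $a$ must be defined on the vectors $x_j$, which need not lie in $E'$; this is where extension into Hilbert space is used below. It remains to bound $\sum d_ic_i$. With Hilbert targets only, we have to weaken the $\ell_1$-sum to the $\ell_2$-sum, and we control $\sum(d_ic_i)^2$. Nothing is lost if a bounded number of scales carries the sum, and in general the loss is the square root of the number of scales.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Take $\lambda$ from Corollary~\ref{cor:uniform}(a). By \eqref{eq:known} and Pisier's theorem, $X$ is K-convex with some constant $K$. Let $\sum_{j\le n}\|x_j\|^2\le1$ and let $m$ be minimal with $n\le d_0+\dots+d_m$. If $m\ge1$, then $32(2^m-1)<n$, so $2^m<n+1$; in all cases $m+1\le2\log_2(n+1)$. In Proposition~\ref{prop:blocks}, $T$ has norm at most $5K$ also as an operator into $\mathcal H'$; extend it to $a:X\to\mathcal H'$ with $\|a\|\le5K\lambda$. By (b) and (c),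
\[
(5K\lambda)^2\ge\|au'\|_{HS}^2=\sum_id_ic_i^2\dim H_i'\ge\tfrac12\sum_i(d_ic_i)^2 .
\]
So $\sum d_ic_i\le5\sqrt2K\lambda\sqrt{m+1}$, and (a) gives $(\mathbb E\|\sum g_jx_j\|^2)^{1/2}\le32K+10\sqrt2K\lambda\sqrt{m+1}$. Since $\log(n+1)\ge\log2$, the claim follows by homogeneity.
\end{proof}

With targets in $\mathcal G$ we keep the $\ell_1$-sum, and Lemma~\ref{lem:factor} supplies the Hilbert space.

\begin{proof}[Proof of Theorem~\ref{thm:B} for real scalars]
(i)$\Rightarrow$(ii) is Maurey's extension theorem \cite{Maurey}, and (ii)$\Rightarrow$(iii) holds because $Z_0$ has cotype 2. Assume (iii). A finite-dimensional space is isomorphic to a Hilbert space and has type 2, so let $\dim X=\infty$. Take $\lambda$ from Corollary~\ref{cor:uniform}(b). By the same corollary, \eqref{eq:known} and Pisier's theorem, $X$ is K-convex with some constant $K$.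

Let $\sum_{j\le n}\|x_j\|^2\le1$ and apply Proposition~\ref{prop:blocks} with any admissible $m$. The target of $T$ belongs to $\mathcal G$, so $\gamma_2(T)\le1000\lambda^2K$ by Lemma~\ref{lem:factor}. Write $T=ba$ with $a:E'\to\widetilde H$, $\widetilde H$ a finite-dimensional Hilbert space, $\|b\|\le1$ and $\|a\|\le\Gamma=1001\lambda^2K$. As $\widetilde H\in\mathcal G$, $a$ extends to $\tilde a:X\to\widetilde H$ with $\|\tilde a\|\le\lambda\Gamma$. Let $g'=(g_i')$ be a standard Gaussian vector of $\mathcal H'$. By (b), the identity $Tu'=b\tilde au'$, and (c),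
\[
\sum_i\sqrt{d_i}\,c_i\,\mathbb E|g_i'|=\mathbb E\|Tu'g'\|\le\mathbb E|\tilde au'g'|\le\|\tilde au'\|_{HS}\le\lambda\Gamma .
\]
For $r=\dim H_i'\ge d_i/2\ge16$ we have $\mathbb E|g_i'|^2=r$ and $\mathbb E|g_i'|^4=r^2+2r$, so \eqref{eq:holder} gives $\mathbb E|g_i'|\ge r/\sqrt{r+2}\ge\sqrt{r/2}\ge\frac12\sqrt{d_i}$. Hence $\sum d_ic_i\le2\lambda\Gamma$, and by (a)
\[
\Big(\mathbb E\Big\|\sum g_jx_j\Big\|^2\Big)^{1/2}\le32K+4\lambda\Gamma=32K+4004\lambda^3K .
\]
The bound does not depend on $n$ or on the $x_j$, so $X$ has type 2 by \eqref{eq:gauss}.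
\end{proof}

\section{Complex scalars}\label{sec:complex}

Let $X$ and all targets be complex spaces and all operators complex-linear; write $\mathrm i=\sqrt{-1}$. Lemmas~\ref{lem:norming}, \ref{lem:uniform}, \ref{lem:factor} and Corollary~\ref{cor:uniform} hold with the same proofs, since Dvoretzky's theorem holds for complex spaces with complex-linear $j$. K-convexity and Lemma~\ref{lem:gaussproj} involve only the real structure. Let now $g_j=(g_j^{(1)}+\mathrm ig_j^{(2)})/\sqrt2$ with independent real standard Gaussians $g_j^{(1)},g_j^{(2)}$, so that $\mathbb E|g_j|^2=1$ and the law of $g=(g_1,\dots,g_n)$ is unitarily invariant. Define $\ell$ and $M^*$ by the same formulas, where $\langle vx,g\rangle=\sum(vx)_j\bar g_j$. Then $\ell$ is a norm on the complex space $L(\ell_2^n,E)$, $M^*(Ov)=M^*(v)$ for unitary $O$, $\|v\|\le M^*(v)$, and $\mathbb E|ag|^2=\|a\|_{HS}^2$. Four points change.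

\emph{The projection.} Let $\mathcal P$ be the real Gaussian projection in the $2n$ variables $g_j^{(1)},g_j^{(2)}$; it has norm at most $K$. With $z_j^{(a)}=\mathbb E(g_j^{(a)}\Phi)$,
\begin{align*}
g_j\,\mathbb E(\bar g_j\Phi)+\bar g_j\,\mathbb E(g_j\Phi)&=\tfrac12\big(g_j^{(1)}+\mathrm ig_j^{(2)}\big)\big(z_j^{(1)}-\mathrm iz_j^{(2)}\big)+\tfrac12\big(g_j^{(1)}-\mathrm ig_j^{(2)}\big)\big(z_j^{(1)}+\mathrm iz_j^{(2)}\big)\\
&=g_j^{(1)}z_j^{(1)}+g_j^{(2)}z_j^{(2)} .
\end{align*}
So $\mathcal P\Phi=\mathcal P^+\Phi+\mathcal P^-\Phi$ with $\mathcal P^+\Phi=\sum g_j\mathbb E(\bar g_j\Phi)$ linear in $g$ and $\mathcal P^-\Phi$ conjugate-linear in $g$. Therefore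
\[
(\mathcal P^+\Phi)(g)=\frac1{2\pi}\int_0^{2\pi}e^{-\mathrm i\vartheta}(\mathcal P\Phi)(e^{\mathrm i\vartheta}g)\,d\vartheta ,
\]
and $\|\mathcal P^+\|\le\|\mathcal P\|\le K$ because $e^{\mathrm i\vartheta}g$ has the law of $g$.

\emph{Lemma~\ref{lem:ellduality}.} Put $u_\Phi e_j=\mathbb E(\bar g_j\Phi)$. Then $\mathbb E\langle v\Phi,g\rangle=\operatorname{tr}(vu_\Phi)$ and $\ell(u_\Phi)=\|\mathcal P^+\Phi\|_{L_2}\le K$, so the lemma holds as stated.

\emph{Proposition~\ref{prop:blocks}.} The polar decomposition has $O$ unitary, and $H_i$ has complex dimension $d_i$. Apply Lemma~\ref{lem:lowM} to $E$ and $H_i$ as real spaces, with the inner product $\operatorname{Re}\langle\cdot,\cdot\rangle$. The real standard Gaussian vector of $\ell_2^n$ has the law of $\sqrt2\,g$, so the hypothesis holds with $\sqrt2K$ in place of $K$. We get real subspaces $N_i\subset H_i$ of real codimension at most $d_i/2$. Put $H_i'=N_i\cap\mathrm iN_i$. This is a complex subspace of real codimension at most $d_i$ in a space of real dimension $2d_i$, so its complex dimension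 is at least $d_i/2$. The proposition holds with $\|T\|\le5\sqrt2K$ in (b).

\emph{The conclusion.} The variables $|g_j|^2$ have mean $1$ and variance $1$, so $\mathbb E|g_i'|^2=r$, $\mathbb E|g_i'|^4=r^2+r$, and $\mathbb E|g_i'|\ge r/\sqrt{r+1}\ge\frac12\sqrt{d_i}$ by \eqref{eq:holder}. The proof of (iii)$\Rightarrow$(i) then bounds $\mathbb E\|\sum g_jx_j\|^2$ by $C\sum\|x_j\|^2$, with a different value of the constant. To return to signs, condition on the $g_j^{(1)}$: Jensen's inequality gives $\mathbb E\|\sum g_j^{(1)}x_j\|^2\le2\,\mathbb E\|\sum g_jx_j\|^2$, and \eqref{eq:gauss} yields $\mathbb E\|\sum\varepsilon_jx_j\|^2\le\pi\,\mathbb E\|\sum g_jx_j\|^2$. This proves Theorem~\ref{thm:B} for complex scalars.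

\begin{thebibliography}{9}

\bibitem{Gordon}
Gordon, Israel J. Math. 50 (1985).

\bibitem{Maurey}
B. Maurey, \emph{Un th\'eor\`eme de prolongement}, C. R. Acad. Sci. Paris 279 (1974).

\bibitem{Pisier}
Pisier, Ann. of Math. 115 (1982).

\bibitem{Sofi}
M. A. Sofi, \emph{Some problems in functional analysis inspired by Hahn Banach type theorems}, arXiv:1310.3382 (2013).

\end{thebibliography}
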